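\title{Exactness and the Chifan--Ioana decomposition for actions weakly contained in Bernoulli shifts}

\begin{abstract}
Let a countable group $\Gamma$ act by probability measure preserving transformations, the action being weakly contained in the Bernoulli shift $[0,1]^\Gamma$. By a theorem of Fr\k{a}czyk, extending Chifan--Ioana, if $\Gamma$ is exact, then every sub-equivalence relation of the orbit equivalence relation splits into a hyperfinite part and countably many strongly ergodic parts. We prove that this fails for every non-exact group: there is a free ergodic action weakly equivalent to $[0,1]^\Gamma$ and a sub-equivalence relation that is neither hyperfinite nor ergodic on any invariant set of positive measure. The proof shows that a group is non-exact exactly when it has finite subsets in which all small sets expand, places random translates of these subsets in the Bernoulli shift, gives each translate an independent label, and passes to a weak-$*$ limit.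
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The decomposition}

Throughout, $\Gamma$ is a countable group, and a \emph{p.m.p.\ action} is a Borel action of $\Gamma$ on a standard probability space $(X,\mu)$ that preserves $\mu$. It is \emph{free} if almost every point has trivial stabilizer. Its orbit equivalence relation is $\mathcal R=\{(x,\gamma x):x\in X,\ \gamma\in\Gamma\}$, and a \emph{subrelation} is a Borel equivalence relation $\mathcal S$ on $X$ with $\mathcal S\subseteq\mathcal R$. For $Y\subseteq X$ we write $\mathcal S|_Y=\mathcal S\cap(Y\times Y)$, and $Y$ is \emph{$\mathcal S$-invariant} if it is a union of $\mathcal S$-classes. Let $Y$ be measurable.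
\begin{itemize}
\item $\mathcal S|_Y$ is \emph{hyperfinite} if there are a Borel set $Y'\subseteq Y$ with $\mu(Y\setminus Y')=0$ and Borel equivalence relations $\mathcal S_1\subseteq\mathcal S_2\subseteq\cdots$ on $Y'$ with finite classes and with union $\mathcal S|_{Y'}$.
\item If $Y$ is $\mathcal S$-invariant and $\mu(Y)>0$, then $\mathcal S|_Y$ is \emph{ergodic} if every measurable $\mathcal S$-invariant subset of $Y$ is null or conull in $Y$. The set $Y$ is \emph{strongly $\mathcal S$-ergodic} if, moreover, every asymptotically invariant sequence of measurable sets $A_m\subseteq Y$ is asymptotically trivial: whenever $\mu(\varphi A_m\triangle A_m)\to0$ for each measure preserving Borel bijection $\varphi$ of $Y$ with graph in $\mathcal S$, we have $\mu(A_m)\mu(Y\setminus A_m)\to0$.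
\end{itemize}
The two notions are opposite extremes. A hyperfinite relation falls into finite pieces once a few of its pairs are discarded, while a strongly ergodic one cannot be split in two even approximately.

\begin{definition}\label{def:CI}
A subrelation $\mathcal S$ admits a \emph{Chifan--Ioana decomposition} if there are a countable (finite, countably infinite or empty) index set $I$ and a partition $X=X_0\sqcup\bigsqcup_{i\in I}X_i$ into measurable $\mathcal S$-invariant sets such that $\mathcal S|_{X_0}$ is hyperfinite, where $X_0$ may be null, and each $X_i$ with $i\in I$ has positive measure and is strongly $\mathcal S$-ergodic.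
\end{definition}

The \emph{Bernoulli shift} is the action $(\gamma\omega)_\delta=\omega_{\gamma^{-1}\delta}$ on $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$. A p.m.p.\ action on $(X,\mu)$ is \emph{weakly contained}, in the sense of Kechris, in a p.m.p.\ action on $(X',\mu')$ if for every finite $Q\subset\Gamma$, every $\zeta>0$ and all measurable $A_1,\dots,A_m\subseteq X$ there are measurable $B_1,\dots,B_m\subseteq X'$ with
\[
|\mu(\gamma A_i\cap A_j)-\mu'(\gamma B_i\cap B_j)|<\zeta\qquad(\gamma\in Q,\ 1\le i,j\le m).
\]
In words, every finite configuration in $X$ can be imitated in $X'$ with any prescribed accuracy. Two actions are \emph{weakly equivalent} if each is weakly contained in the other. Finally, $\Gamma$ is \emph{exact} if its reduced $C^*$-algebra is an exact $C^*$-algebra; we use exactness only through the criteria recalled in Section~\ref{sec:exact}.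

\begin{theorem}[Fr\k{a}czyk \cite{Fraczyk}, extending Chifan--Ioana]\label{thm:known}
Let $\Gamma$ be an exact group and let $(X,\mu)$ be a p.m.p.\ action of $\Gamma$ weakly contained in $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$. Then every subrelation of its orbit equivalence relation admits a Chifan--Ioana decomposition.
\end{theorem}

The extreme subrelations need no exactness. If $\mathcal S$ has finite classes, take $X_0=X$. If $\mathcal S=\mathcal R$ and $\Gamma$ is non-amenable, then $X$ itself is strongly ergodic by the spectral gap inequality of Lemma~\ref{lem:gap}. The conclusion of Theorem~\ref{thm:known} mentions no $C^*$-algebra, so these cases could suggest that exactness is not needed. It is suspected in \cite{Fraczyk}, however, that the theorem can fail for non-exact groups. The problem is to decide this: \emph{do there exist a non-exact countable group $\Gamma$, a p.m.p.\ action of $\Gamma$ weakly contained in $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$, and a subrelation of its orbit equivalence relation that admits no Chifan--Ioana decomposition?}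

\subsection*{Results}

The answer is yes, and every non-exact group serves.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a non-exact countable group. There are a free ergodic p.m.p.\ action of $\Gamma$, weakly equivalent to $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$, and a subrelation $\mathcal S'$ of its orbit equivalence relation such that for no $\mathcal S'$-invariant measurable set $W$ of positive measure is $\mathcal S'|_W$ hyperfinite or ergodic.
\end{theorem}

Such an $\mathcal S'$ has no Chifan--Ioana decomposition, because $X_0$ would be null and $I$ would be empty. Non-exact countable groups exist \cite{Gromov,Osajda}, which gives the first corollary; the second follows from Theorems~\ref{thm:known} and~\ref{thm:main} together.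

\begin{corollary}\label{cor:exist}
There exist a non-exact countable group $\Gamma$, a p.m.p.\ action of $\Gamma$ weakly contained in $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$, and a subrelation of its orbit equivalence relation that admits no Chifan--Ioana decomposition.
\end{corollary}

\begin{corollary}\label{cor:char}
A countable group $\Gamma$ is exact if and only if every subrelation of the orbit equivalence relation of every p.m.p.\ action weakly contained in $([0,1]^\Gamma,\mathrm{Leb}^\Gamma)$ admits a Chifan--Ioana decomposition.
\end{corollary}

Non-exactness enters through a combinatorial property. The letter $F$ always denotes a finite subset of $\Gamma$ with $F=F^{-1}$ and $1\notin F$. For $B\subseteq E\subseteq\Gamma$ let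
\[
\partial^F_EB=\{g\in E\setminus B:\ g\in FB\}
\]
be the set of neighbors of $B$ inside $E$.

\begin{definition}\label{def:SE}
A finite nonempty set $E\subset\Gamma$ is \emph{$(F,\varepsilon,n)$-expanding} if $|\partial_E^FB|\ge\varepsilon|B|$ for all nonempty $B\subseteq E$ with $|B|\le n$. The group $\Gamma$ has \emph{small-set expansion} if there are $F$ and $\varepsilon>0$ such that for every $n\in\mathbb N$ there is an $(F,\varepsilon,n)$-expanding set.
\end{definition}

\begin{theorem}\label{thm:SE}
A countable group is non-exact if and only if it has small-set expansion.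
\end{theorem}

\subsection*{Outline}

One notion runs through the paper: a \emph{$K$-cut} of a graph is a set of vertices whose removal leaves components with at most $K$ vertices. In Section~\ref{sec:exact} we show that expanding sets have no sparse cuts, and that a group without them has random cuts that are sparse at every point, which gives exactness. Section~\ref{sec:tools} contains the two tools on the measured side: a hyperfinite relation has cuts of small measure, and a relation with an invariant label whose fibers are null is nowhere ergodic. It ends with the simplest relation that combines a label with the absence of small cuts (Example~\ref{ex:warmup}); its only defect is that the action is not weakly contained in the Bernoulli shift. Section~\ref{sec:construction} repairs this defect, and Section~\ref{sec:main} upgrades ``not hyperfinite'' to ``nowhere hyperfinite''.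

\section{Exactness and small-set expansion}\label{sec:exact}

\subsection*{Expanding sets and cuts}

Given $F$, put $D=|F|$ and $\bar F=F\cup\{1\}$. The \emph{$F$-graph} on a subset of $\Gamma$ joins $g$ and $sg$ for $s\in F$; every vertex has at most $D$ neighbors. Components of subsets of $\Gamma$ refer to this graph unless another graph is named. A \emph{$K$-cut of $E\subseteq\Gamma$} is a set $W\subseteq E$ such that all components of $E\setminus W$ have at most $K$ elements. We use repeatedly that in a connected graph with more than $K$ vertices each vertex lies in a connected set of exactly $K+1$ vertices, obtained by adding neighbors one at a time.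

By F{\o}lner's criterion, $\Gamma$ is non-amenable if and only if there are $F$ and $\varepsilon>0$ with $|\partial^F_\Gamma B|\ge\varepsilon|B|$ for all finite $B$. Definition~\ref{def:SE} asks for the same inequality, for small $B$, with the infinite ambient set $\Gamma$ replaced by a finite one. The first example shows how much this changes.

\begin{example}[trees]\label{ex:tree}
Let $\Gamma$ be free on $a,b$ and $F=\{a^{\pm1},b^{\pm1}\}$, so that the $F$-graph on $\Gamma$ is the $4$-regular tree. A finite nonempty $B$ spans at most $|B|-1$ edges, so more than $4|B|-2|B|$ edges leave it, and $|\partial^F_\Gamma B|\ge|B|/2$. Now let $E$ be finite and nonempty, fix $k\ge1$, and let $E'$ be a component of $E$. If $|E'|\le k$, then $B=E'$ has $\partial_E^FB=\emptyset$. Otherwise root the tree $E'$ anywhere, and among the vertices with at least $k$ proper descendants let $v$ be one farthest from the root. Each of the at most $4$ children of $v$ has at most $k-1$ proper descendants, so the set $B$ of proper descendants of $v$ satisfies $k\le|B|\le4k$, and $\partial^F_EB=\{v\}$. Hence no finite set is $(F,\varepsilon,4k)$-expanding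 once $k>1/\varepsilon$: a finite piece of a tree has ends, and near them it can be cut cheaply.
\end{example}

\begin{example}[large girth]\label{ex:girth}
Suppose that the $F$-graph on a finite nonempty set $E$ has all degrees at least $3$ and no cycle of length at most $n$. A nonempty $B\subseteq E$ with $|B|\le n$ spans a forest, so more than $3|B|-2|B|$ edges lead from $B$ to $\partial^F_EB$, and $|\partial_E^FB|\ge|B|/D$. Thus $E$ is $(F,1/D,n)$-expanding: it looks like a tree at scale $n$ but has no ends.
\end{example}

What we use about expanding sets is the following bound, whose constant does not depend on $n$ or $K$.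

\begin{lemma}\label{lem:cutbound}
Let $E$ be $(F,\varepsilon,n)$-expanding and let $W$ be a $K$-cut of $E$ with $K\le n$. Then $|W|\ge\kappa|E|$, where $\kappa=\varepsilon/(\varepsilon+D)$.
\end{lemma}

\begin{proof}
Let $B$ range over the components of $E\setminus W$. Each has $|B|\le n$, so $|\partial_E^FB|\ge\varepsilon|B|$. A neighbor of $B$ in $E\setminus W$ belongs to $B$, so $\partial^F_EB\subseteq W$. A point $w\in W$ has at most $D$ neighbors, so it lies in $\partial^F_EB$ for at most $D$ components $B$. Therefore $\varepsilon(|E|-|W|)\le\sum_B|\partial_E^FB|\le D|W|$.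
\end{proof}

\subsection*{Criteria for exactness}

A kernel $u\colon\Gamma\times\Gamma\to\mathbb C$ is \emph{positive definite} if $\sum_{i,j}\overline{c_i}c_ju(x_i,x_j)\ge0$ for all finite families $x_i\in\Gamma$, $c_i\in\mathbb C$; an example is $u(x,y)=\langle\xi_y,\xi_x\rangle$ for vectors $\xi_x$ in a Hilbert space. Ozawa's criterion \cite{Ozawa}, \cite[\S5.1]{BrownOzawa} states:
\begin{itemize}
\item[(O)] $\Gamma$ is exact if and only if for every finite $Q\subset\Gamma$ and $\delta>0$ there are a finite $Q'\subset\Gamma$ and a positive definite kernel $u$ with $u(x,y)=0$ unless $x^{-1}y\in Q'$, and $|1-u(x,y)|<\delta$ whenever $x^{-1}y\in Q$.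
\end{itemize}
We work with the following form, in which $\mathrm{Prob}(\Gamma)$ carries the $\ell^1$-norm.

\begin{lemma}\label{lem:A}
The group $\Gamma$ is exact if and only if for every $F\neq\emptyset$ and $\delta>0$ there are a finite $T\subset\Gamma$ and a map $P\colon\Gamma\to\mathrm{Prob}(\Gamma)$ with
\begin{equation}\label{eq:A}
\operatorname{supp}P(x)\subseteq Tx,\qquad\|P(sx)-P(x)\|_1\le\delta\qquad(x\in\Gamma,\ s\in F).
\end{equation}
\end{lemma}

\begin{proof}
That an exact group has such $T$ and $P$ is the standard equivalence of exactness with Yu's property~A \cite{HigsonRoe,Ozawa}. For the converse we verify (O). Given $Q$ and $\delta$, let $F=(Q\cup Q^{-1})\setminus\{1\}$. If $F=\emptyset$, the indicator function of the diagonal is a suitable kernel. Otherwise take $T,P$ as in \eqref{eq:A}, let $\xi_x=\sqrt{P(x)}\in\ell^2(\Gamma)$, a unit vector with nonnegative entries, and put $k(x,y)=\langle\xi_x,\xi_y\rangle$. This real kernel is positive definite and $k(x,x)=1$. If $k(x,y)\ne0$, then $Tx\cap Ty\neq\emptyset$, so $xy^{-1}\in T^{-1}T$. Since $(\sqrt\alpha-\sqrt\beta)^2\le|\alpha-\beta|$ for $\alpha,\beta\ge0$,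
\[
0\le1-k(x,sx)=\tfrac12\|\xi_x-\xi_{sx}\|_2^2\le\tfrac12\|P(x)-P(sx)\|_1\le\tfrac\delta2 .
\]
Put $u(x,y)=k(x^{-1},y^{-1})$. It is positive definite and vanishes unless $x^{-1}y\in T^{-1}T$. If $x^{-1}y=s\in F$, then $y^{-1}=s^{-1}x^{-1}$ with $s^{-1}\in F$, so $|1-u(x,y)|\le\delta/2$.
\end{proof}

In particular, \emph{amenable groups are exact}: choose a finite nonempty $T$ with $|Ts\triangle T|\le\delta|T|$ for $s\in F$ and let $P(x)$ be uniform on $Tx$. Condition \eqref{eq:A} differs from amenability in that $P(x)$ need not be a translate of one fixed measure.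

\subsection*{Exact groups have no small-set expansion}

\begin{proposition}\label{prop:exactno}
If $\Gamma$ is exact, then $\Gamma$ does not have small-set expansion.
\end{proposition}

\begin{proof}
Fix $F$ and $\varepsilon>0$. If $F=\emptyset$, all boundaries are empty and no set is $(F,\varepsilon,1)$-expanding. Let $F\neq\emptyset$, choose $\delta<\varepsilon/D$, and take $T,P$ as in \eqref{eq:A}. We show that no finite nonempty $E$ is $(F,\varepsilon,|T|)$-expanding. The small set with small boundary will be a level set of one of the functions $f_z\colon E\to[0,1]$, $f_z(x)=P(x)(z)$, which are supported in $T^{-1}z$.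

Let $\Pi=\{(x,s)\in E\times F:sx\in E\}$ and $V(f)=\sum_{(x,s)\in\Pi}|f(sx)-f(x)|$. By \eqref{eq:A},
\[
\sum_zV(f_z)\le\delta D|E|=\delta D\sum_z\sum_{x\in E}f_z(x).
\]
Only finitely many $f_z$ are nonzero, and the zero functions contribute nothing to either side. So some $f=f_z\ne0$ satisfies $V(f)\le\delta D\sum_xf(x)$. For $0\le t<\max f$ the set $B_t=\{x\in E:f(x)>t\}$ is nonempty, and the layer-cake formula gives
\[
V(f)=\int_0^{\max f}V(1_{B_t})\,dt,\qquad\sum_{x\in E}f(x)=\int_0^{\max f}|B_t|\,dt .
\]
Hence $V(1_B)\le\delta D|B|$ for some $B=B_t$. Each $g\in\partial_E^FB$ equals $sx$ with $x\in B$ and $s\in F$; the pair $(x,s)$ contributes $1$ to $V(1_B)$ and determines $g$. So $|\partial_E^FB|\le\delta D|B|<\varepsilon|B|$, while $|B|\le|T|$ because $B\subseteq T^{-1}z$.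
\end{proof}

\subsection*{Groups without small-set expansion are exact}

Assume now that $\Gamma$ does not have small-set expansion. Then for all $F$ and $\delta>0$ there is $K(F,\delta)\in\mathbb N$ such that
\begin{equation}\label{eq:noSE}
\text{every finite }E\ne\emptyset\text{ contains }B\neq\emptyset\text{ with }|B|\le K(F,\delta)\text{ and }|\partial_E^FB|<\delta|B|.
\end{equation}
Fix $F\ne\emptyset$ and $\varepsilon\in(0,1)$. Our goal is a random $K'$-cut $W$ of $\Gamma$ that contains each given point with probability at most $\varepsilon$; averaging the uniform measures on the components then produces $P$. The difficulty is that \eqref{eq:noSE} yields cuts that are sparse only on average, whereas \eqref{eq:A} is a condition at every point. The minimax theorem turns ``at every point'' into ``on average for every weight'', so we first handle the counting measure and then arbitrary weights.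

\begin{lemma}[counting measure]\label{lem:count}
For every $\delta>0$, every finite $E\subset\Gamma$ has a $K(F,\delta)$-cut $W$ with $|W|\le\delta|E|$.
\end{lemma}

\begin{proof}
Put $E_0=E$. While $E_{i-1}\neq\emptyset$, choose $B_i\subseteq E_{i-1}$ by \eqref{eq:noSE} and let $E_i=E_{i-1}\setminus(B_i\cup\partial^F_{E_{i-1}}B_i)$. The process stops. Let $W$ be the union of the removed boundaries. The $B_i$ are disjoint, so $|W|\le\delta\sum_i|B_i|\le\delta|E|$, and $E\setminus W=\bigsqcup_iB_i$. For $i<j$ we have $B_j\subseteq E_i$, and $E_i$ contains no neighbor of $B_i$. So each component of $E\setminus W$ lies in a single $B_i$.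
\end{proof}

\begin{lemma}[weights]\label{lem:weights}
There is $K'=K'(F,\varepsilon)$ such that for every finite $E\subset\Gamma$ and $p\colon E\to[0,\infty)$ there is a $K'$-cut $W$ of $E$ with $p(W)\le\varepsilon\,p(E)$, where $p(W)=\sum_{x\in W}p(x)$.
\end{lemma}

\begin{proof}
Points of weight zero can be put into $W$ at no cost, so we assume $p>0$. The plan is to slice $E$ into levels on which $p$ varies by a bounded factor and to apply Lemma~\ref{lem:count} on each level. The levels must first be disconnected from each other. We remove the points at which $p$ jumps up along an edge, so that no remaining edge climbs far, and then a buffer zone around the level boundaries. Let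
\[
M=3D/\varepsilon>1,\qquad\ell=\log M,\qquad L=6\ell/\varepsilon .
\]

Let $W_1$ be the set of $x\in E$ that have a neighbor $y\in E$ with $p(y)>Mp(x)$. Each $y$ is a neighbor of at most $D$ points, so $p(W_1)\le\frac DM\,p(E)=\frac\varepsilon3\,p(E)$.

For $t\in[0,L)$ let $W_2(t)=\{x\in E:\operatorname{dist}(\log p(x),t+L\mathbb Z)\le\ell\}$. For fixed $x$, the set of $t$ with $x\in W_2(t)$ is the reduction modulo $L$ of an interval of length $2\ell$. So the average of $p(W_2(t))$ over $t$ is at most $\frac{2\ell}L\,p(E)=\frac\varepsilon3\,p(E)$. Fix $t$ with $p(W_2(t))\le\frac\varepsilon3\,p(E)$, write $W_2=W_2(t)$, and define the levels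
\[
E_j=\{x\in E\setminus(W_1\cup W_2):\ t+jL\le\log p(x)<t+(j+1)L\}\qquad(j\in\mathbb Z).
\]
Suppose that $x\in E_i$ and $y\in E_j$ are adjacent with $i<j$. Then $\log p(x)<t+jL\le\log p(y)$, and $\log p(y)-\log p(x)\le\ell$ because $x\notin W_1$. Hence $\log p(x)$ is within $\ell$ of $t+jL$ and $x\in W_2$, a contradiction. So no edge joins different levels.

Let $\delta=\frac\varepsilon3\exp(-L)$ and $K'=K(F,\delta)$; both depend only on $F$ and $\varepsilon$. Lemma~\ref{lem:count} gives $K'$-cuts $W^{(j)}$ of $E_j$ with $|W^{(j)}|\le\delta|E_j|$, and
\[
p(W^{(j)})\le\exp(t+(j+1)L)\,\delta|E_j|\le\exp(L)\,\delta\,p(E_j)=\tfrac\varepsilon3\,p(E_j).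
\]
The set $W=W_1\cup W_2\cup\bigcup_jW^{(j)}$ is a $K'$-cut of $E$ with $p(W)\le\varepsilon\,p(E)$.
\end{proof}

\begin{lemma}[random cuts]\label{lem:random}
There is a Borel probability measure $q$ on the space $2^\Gamma$ of subsets of $\Gamma$ such that $q$-almost every $W$ is a $K'$-cut of $\Gamma$ and $q\{W:x\in W\}\le\varepsilon$ for every $x\in\Gamma$.
\end{lemma}

\begin{proof}
Let $E$ be finite and nonempty, and let $\mathcal W$ be the finite set of $K'$-cuts of $E$. Von Neumann's minimax theorem, applied to the matrix $(1_W(x))_{W\in\mathcal W,\,x\in E}$, gives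
\[
\min_{q\in\mathrm{Prob}(\mathcal W)}\ \max_{x\in E}\ q\{W:x\in W\}=\max_{p\in\mathrm{Prob}(E)}\ \min_{W\in\mathcal W}\ p(W),
\]
and the right side is at most $\varepsilon$ by Lemma~\ref{lem:weights}. Let $q_E$ attain the minimum.

Let $E_1\subseteq E_2\subseteq\cdots$ be finite sets with union $\Gamma$, and let $q_m$ be the image of $q_{E_m}$ under $W\mapsto W\cup(\Gamma\setminus E_m)$, which is concentrated on $K'$-cuts of $\Gamma$. Let $q$ be a weak-$*$ limit point of $(q_m)$ on the compact metrizable space $2^\Gamma$. The set $\{W:x\in W\}$ is clopen and has $q_m$-measure at most $\varepsilon$ once $x\in E_m$, so it has $q$-measure at most $\varepsilon$. For a connected set $S\subset\Gamma$ with $|S|=K'+1$, the set $\{W:W\cap S=\emptyset\}$ is clopen and $q_m$-null for all $m$, hence $q$-null. There are countably many such $S$, and $W$ is a $K'$-cut exactly when it meets all of them.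
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:SE}]
One direction is Proposition~\ref{prop:exactno}. For the other, assume that $\Gamma$ does not have small-set expansion, fix $F\neq\emptyset$ and $\varepsilon\in(0,1)$, and take $q$ from Lemma~\ref{lem:random}. For a $K'$-cut $W$ of $\Gamma$ let $C_W(x)$ be the component of $x$ in $\Gamma\setminus W$ if $x\notin W$, and $C_W(x)=\{x\}$ if $x\in W$. Then $C_W(x)\subseteq Tx$ with $T=\bar F^{K'}$, and $C_W(x)$ depends only on $W\cap Tx$. Let $P(x)$ be the $q$-average of the uniform measures on $C_W(x)$; it is supported in $Tx$. For $s\in F$ we have $C_W(x)=C_W(sx)$ unless $x\in W$ or $sx\in W$, an event of probability at most $2\varepsilon$. Two probability measures are at $\ell^1$-distance at most $2$, so $\|P(sx)-P(x)\|_1\le4\varepsilon$. As $F$ and $\varepsilon$ are arbitrary, $\Gamma$ is exact by Lemma~\ref{lem:A}.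
\end{proof}

\section{Labels, cuts and spectral gap}\label{sec:tools}

Since $\Gamma$ is countable and preserves $\mu$, the saturation $\Gamma N$ of a null set $N$ is null. Consequently every conull set contains a $\Gamma$-invariant conull Borel set, and a measurable $\mathcal S$-invariant set becomes a Borel $\mathcal S$-invariant set after removing a suitable $\Gamma$-invariant null Borel set. If $\mathcal S|_Y$ is hyperfinite and $Y_1\subseteq Y$ is measurable, then $\mathcal S|_{Y_1}$ is hyperfinite, by restricting the finite relations.

\subsection*{Labels}

Let $\Sigma=\{0,1\}^{\mathbb N}$ with the fair coin measure $\nu$, which has no atoms. A \emph{label} for a subrelation $\mathcal S$ is a Borel map $\beta\colon X\to\Sigma$ that is constant on each $\mathcal S$-class and has null fibers.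

\begin{lemma}\label{lem:label}
If $\mathcal S$ has a label, then $\mathcal S|_W$ is not ergodic for any measurable $\mathcal S$-invariant $W$ with $\mu(W)>0$. If, moreover, $\mathcal S$ is not hyperfinite, it admits no Chifan--Ioana decomposition.
\end{lemma}

\begin{proof}
If $\mathcal S|_W$ were ergodic, then each invariant set $\{x\in W:\beta(x)_k=1\}$ would be null or conull in $W$. So $\beta$ would be almost everywhere equal to one $\sigma\in\Sigma$ on $W$, and $\mu(\beta^{-1}(\sigma))\ge\mu(W)>0$. In a decomposition we would thus have $I=\emptyset$ and $X=X_0$, so that $\mathcal S$ would be hyperfinite.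
\end{proof}

\subsection*{Cuts}

Let $\Gamma$ act on a standard Borel space $X$ by Borel maps. An \emph{$F$-graphing} is a family $\mathcal D=(D_s)_{s\in F}$ of Borel subsets of $X$; we think of $z\in D_s$ as an edge between $z$ and $sz$. To avoid discussing stabilizers, we view the graph from a point: for $z\in X$ let $\mathcal G_z$ be the unoriented graph on $\Gamma$ with an edge $\{t,st\}$ whenever $s\in F$ and $tz\in D_s$. It is a subgraph of the $F$-graph, and $t\mapsto tg$ is an isomorphism from $\mathcal G_{gz}$ onto $\mathcal G_z$. The equivalence relation generated by the pairs $(z,sz)$ with $z\in D_s$ is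
\[
\mathcal S(\mathcal D)=\bigcup_{t\in\Gamma}\{(z,tz):\ t\text{ lies in the component of }1\text{ in }\mathcal G_z\},
\]
because a chain of such pairs starting at $z$ lifts to a path in $\mathcal G_z$ starting at $1$. The condition on $z$ is a countable union, over paths, of finite intersections of translates of the $D_s$. So $\mathcal S(\mathcal D)$ is Borel, and it is a subrelation.

A set $V\subseteq X$ is a \emph{$K$-cut of $\mathcal D$} if for every $z\in X$ the graph induced by $\mathcal G_z$ on $\{t:tz\notin V\}$ has components with at most $K$ elements. To measure the failure of this, put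
\[
\operatorname{Bad}_K(V)=\{z:\text{some }T\ni1\text{ with }|T|=K+1\text{ is connected in }\mathcal G_z\text{ and }Tz\cap V=\emptyset\},
\]
and call such a $T$ a \emph{witness} for $z$ and $V$. Witnesses are subsets of the finite set $\bar F^K$.

\begin{lemma}\label{lem:bad}
Let $V,V'\subseteq X$.
\begin{itemize}
\item[(a)] $V$ is a $K$-cut of $\mathcal D$ if and only if $\operatorname{Bad}_K(V)=\emptyset$.
\item[(b)] If $V$ is a $K$-cut, then $\operatorname{Bad}_K(V')\subseteq\bigcup_{t\in\bar F^K}t^{-1}(V\setminus V')$.
\item[(c)] $V'\cup\operatorname{Bad}_K(V')$ is a $K$-cut.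
\item[(d)] If $X$ is a topological space, $\Gamma$ acts by homeomorphisms, and $V'$ and all $D_s$ are clopen, then $\operatorname{Bad}_K(V')$ is clopen.
\item[(e)] If $\pi\colon\Omega\to X$ is a $\Gamma$-equivariant Borel map and $V$ is a $K$-cut of $\mathcal D$, then $\pi^{-1}(V)$ is a $K$-cut of $(\pi^{-1}(D_s))_{s\in F}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A witness lies in a component with more than $K$ elements. Conversely, if such a component exists for $z$, it contains a connected set $B$ with $K+1$ elements, and for $g\in B$ the set $Bg^{-1}$ is a witness for $gz$ and $V$.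
(b) A witness $T$ for $z$ and $V'$ is not a witness for $z$ and $V$, so $tz\in V$ for some $t\in T$, and $tz\notin V'$.
(c) A witness $T$ for $z$ and $V''=V'\cup\operatorname{Bad}_K(V')$ is a witness for $z$ and $V'$, so $z\in V''$. This contradicts $z\in Tz$ and $Tz\cap V''=\emptyset$.
(d) There are finitely many possible $T$, and for each of them the condition on $z$ is a finite Boolean combination of the clopen conditions $tz\in D_s$ and $tz\in V'$.
(e) The graph seen from $\omega\in\Omega$ is $\mathcal G_{\pi(\omega)}$, and $t\omega\in\pi^{-1}(V)$ if and only if $t\pi(\omega)\in V$.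
\end{proof}

\begin{lemma}\label{lem:hypcut}
Let $(X,\mu)$ be a free p.m.p.\ action and $\mathcal D$ an $F$-graphing with $\mathcal S(\mathcal D)$ hyperfinite. For every $\eta>0$ there are $K\in\mathbb N$ and a Borel $K$-cut $Z$ of $\mathcal D$ with $\mu(Z)<\eta$.
\end{lemma}

\begin{proof}
Choose a $\Gamma$-invariant conull Borel set $X_*$ on which all stabilizers are trivial and $\mathcal S(\mathcal D)$ is an increasing union of Borel relations $\mathcal S_j$ with finite classes. The sets $Z_1^j=\{z\in X_*:z\in D_s\text{ and }(z,sz)\notin\mathcal S_j\text{ for some }s\in F\}$ decrease and, as $F$ is finite, have empty intersection. Fix $j$ with $\mu(Z_1^j)<\eta/2$, and then $K$ such that $Z_2=\{z\in X_*:|[z]_{\mathcal S_j}|>K\}$ has $\mu(Z_2)<\eta/2$. Let $Z=Z_1^j\cup Z_2\cup(X\setminus X_*)$. Suppose that $T$ is a witness for $z$ and $Z$. Then $z\notin Z$, so $z\in X_*\setminus Z_2$. For each edge $\{t,st\}$ of $\mathcal G_z$ inside $T$ with $tz\in D_s$ we have $(tz,stz)\in\mathcal S_j$, since $tz\notin Z_1^j$. Thus $Tz\subseteq[z]_{\mathcal S_j}$. But $|Tz|=K+1$ by freeness, contradicting $z\notin Z_2$.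
\end{proof}

\subsection*{Spectral gap}

The next lemma is the constraint that weak containment in the Bernoulli shift imposes on the action as a whole.

\begin{lemma}\label{lem:gap}
Let $\Gamma$ be non-amenable. There are a finite $Q\subset\Gamma$ and $\tau>0$ such that for every p.m.p.\ action $(X,\mu)$ weakly contained in $[0,1]^\Gamma$ and every measurable $B\subseteq X$,
\begin{equation}\label{eq:gap}
\sum_{q\in Q}\mu(qB\triangle B)\ge\tau\,\mu(B)(1-\mu(B)).
\end{equation}
In particular, the action is ergodic.
\end{lemma}

\begin{proof}
We recall that the left regular representation of a non-amenable group has no almost invariant vectors: there are a finite $Q$ and $\tau>0$ with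
\begin{equation}\label{eq:gapl2}
\sum_{q\in Q}\|qf-f\|^2\ge\tau\|f\|^2
\end{equation}
for all $f\in\ell^2(\Gamma)$. This inequality passes to subrepresentations and to orthogonal direct sums. Let $(f_k)_{k\ge0}$ be an orthonormal basis of $L^2[0,1]$ with $f_0=1$. The functions $f_\alpha(\omega)=\prod_\delta f_{\alpha(\delta)}(\omega_\delta)$, for finitely supported $\alpha\colon\Gamma\to\{0,1,2,\dots\}$ with $\alpha\ne0$, form an orthonormal basis of the space $L^2_0$ of mean-zero functions on $[0,1]^\Gamma$, and $\gamma f_\alpha=f_{\alpha(\gamma^{-1}\cdot)}$. The stabilizer $\Lambda$ of $\alpha$ maps the finite nonempty set $\operatorname{supp}\alpha$ to itself by left multiplication, so it is finite. The orbit of $f_\alpha$ spans a copy of $\ell^2(\Gamma/\Lambda)$, which embeds in $\ell^2(\Gamma)$ by sending the basis vector at $\gamma\Lambda$ to $|\Lambda|^{-1/2}1_{\gamma\Lambda}$. Hence \eqref{eq:gapl2} holds on $L_0^2$. For $f=1_B-\mathrm{Leb}^\Gamma(B)$ it is \eqref{eq:gap} in the Bernoulli shift.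

For a general $(X,\mu)$, note that $\mu(B)=\mu(1B\cap B)$ and $\mu(qB\triangle B)=2\mu(B)-2\mu(qB\cap B)$. So both sides of \eqref{eq:gap} are continuous functions of the numbers $\mu(\gamma B\cap B)$, $\gamma\in Q\cup\{1\}$, and by weak containment these are approximated simultaneously by the corresponding numbers for subsets of $[0,1]^\Gamma$.
\end{proof}

\subsection*{The idea in its simplest case}

\begin{example}\label{ex:warmup}
Let $\Gamma$ have small-set expansion with constants $F,\varepsilon$, and let $\kappa=\varepsilon/(\varepsilon+D)$. Let $\Gamma$ act on $X=[0,1]^\Gamma\times\Sigma$ by the shift on the first factor and trivially on the second, with the product measure $\mu$. The action is free, since for $\gamma\ne1$ a point fixed by $\gamma$ has $\omega_1=\omega_{\gamma^{-1}}$. Take $D_s=X$ for all $s\in F$, so that every $\mathcal G_z$ is the full $F$-graph. The projection to $\Sigma$ is a label for $\mathcal S=\mathcal S(\mathcal D)$. Let $Z$ be a measurable $K$-cut and let $E$ be $(F,\varepsilon,K)$-expanding. For every $z$ the set $\{g\in E:gz\in Z\}$ is a $K$-cut of $E$, so by Lemma~\ref{lem:cutbound} and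 invariance of $\mu$,
\[
\kappa|E|\le\int_X|\{g\in E:gz\in Z\}|\,d\mu(z)=\sum_{g\in E}\mu(g^{-1}Z)=|E|\,\mu(Z).
\]
Every cut has measure at least $\kappa$, so $\mathcal S$ is not hyperfinite by Lemma~\ref{lem:hypcut}, and it has no Chifan--Ioana decomposition by Lemma~\ref{lem:label}.
\end{example}

The action in Example~\ref{ex:warmup} is not ergodic. The group is non-exact by Theorem~\ref{thm:SE}, hence non-amenable, so by Lemma~\ref{lem:gap} the action is not weakly contained in $[0,1]^\Gamma$. But the computation used very little: only the edges inside the finite pieces $Ez$. So the label need not be constant along orbits. It suffices that it be constant on each of many pieces $Ez$, if we keep only the edges inside these pieces, and a label of this kind can be drawn inside the Bernoulli shift.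

\section{Random tiles and their limit}\label{sec:construction}

\begin{proposition}\label{prop:construct}
Let $\Gamma$ have small-set expansion. There are a free p.m.p.\ action $(X,\mu)$ of $\Gamma$, weakly equivalent to $[0,1]^\Gamma$, and a subrelation $\mathcal S$ that has a label and is not hyperfinite. In particular, $\mathcal S$ admits no Chifan--Ioana decomposition.
\end{proposition}

Fix $F,\varepsilon$ as in Definition~\ref{def:SE}; then $F\ne\emptyset$. For each $n$ fix an $(F,\varepsilon,n)$-expanding set $E_n$, and put
\[
\kappa=\frac\varepsilon{\varepsilon+D}\in(0,1),\qquad c=\frac\kappa2 .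
\]
Any two atomless standard probability spaces are isomorphic, and applying an isomorphism in each coordinate identifies the shifts over them. So we may replace $[0,1]^\Gamma$ by $\Omega=([0,1]\times\Sigma)^\Gamma$ with $\lambda=(\mathrm{Leb}\times\nu)^\Gamma$. We write $\omega=(u_\delta(\omega),v_\delta(\omega))_{\delta\in\Gamma}$; then $u_\delta(\gamma\omega)=u_{\gamma^{-1}\delta}(\omega)$, and the same rule holds for $v$. The variables $u$ will place the tiles and the variables $v$ will label them.

\subsection*{Stage $n$}

Fix $n$ and write $E=E_n$, $N=|E|$. We would like to partition $\Omega$ into sets $Ea$, but we have no control over how translates of $E$ fit together. Instead we choose the points $a$ at random with density of order $1/N$ and discard whatever is covered twice. Let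
\[
A=\{\omega:u_1(\omega)<c/N\},\qquad\lambda(A)=c/N .
\]
Points $a\in A$ are \emph{roots}, and $Ea$ is the \emph{tile} of $a$. The tiles through $\omega$ are indexed by
\[
M(\omega)=\{g\in E:g^{-1}\omega\in A\}=\{g\in E:u_g(\omega)<c/N\}.
\]
Let $Y=\{\omega:|M(\omega)|=1\}$ be the set of points covered exactly once, and for $\omega\in Y$ write $M(\omega)=\{g(\omega)\}$; thus $g(\omega)$ is the position of $\omega$ in its tile. Define the $F$-graphing $\mathcal D^n$ by
\[
D^n_s=\{\omega\in Y:\ s\omega\in Y\text{ and }g(s\omega)=s\,g(\omega)\}.
\]
If $\omega\in D_s^n$, then $g(s\omega)^{-1}s\omega=g(\omega)^{-1}\omega$, so the two points have the same root. The label of a point of $Y$ is read at its root: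
\[
b_n(\omega)=v_{\rho(\omega)}(\omega),\qquad\text{where }\rho(\omega)=g(\omega)\text{ for }\omega\in Y\text{ and }\rho(\omega)=1\text{ otherwise}.
\]

\begin{lemma}\label{lem:stagelabel}
We have $b_n(s\omega)=b_n(\omega)$ for $\omega\in D_s^n$, and $(b_n)_*\lambda=\nu$.
\end{lemma}

\begin{proof}
For $\omega\in D^n_s$ and $g=g(\omega)$ we have $b_n(s\omega)=v_{sg}(s\omega)=v_g(\omega)=b_n(\omega)$. The map $\rho$ depends only on the variables $u$, which are independent of the variables $v$. So for Borel $U\subseteq\Sigma$ we get $\lambda(b_n\in U)=\sum_\delta\lambda(\rho=\delta)\,\lambda(v_\delta\in U)=\nu(U)$.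
\end{proof}

The next lemma repeats the computation of Example~\ref{ex:warmup}, averaging over roots only. The new feature is the loss from overlaps. A cut must remove the proportion $\kappa$ of every tile; the overlaps remove on average at most the proportion $c$; the rest must be paid for by the cut. The tiles have total mass $N\lambda(A)=c$, so the cut has measure at least $c(\kappa-c)$, and $c=\kappa/2$ maximizes this quantity.

\begin{lemma}\label{lem:stagecut}
If $K\le n$ and $Z\subseteq\Omega$ is a measurable $K$-cut of $\mathcal D^n$, then $\lambda(Z)\ge\kappa^2/4$.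
\end{lemma}

\begin{proof}
For $a\in A$ let
\[
L(a)=\{g\in E:M(ga)\neq\{g\}\},\qquad Z(a)=\{g\in E\setminus L(a):ga\in Z\},
\]
and $W(a)=L(a)\cup Z(a)$.

\emph{Lower bound.} If $g,sg\in E\setminus L(a)$ with $s\in F$, then $M(ga)=\{g\}$ and $M(sga)=\{sg\}$, so $ga\in D_s^n$ and $\{g,sg\}$ is an edge of $\mathcal G_a$. Hence a component of $E\setminus W(a)$ in the $F$-graph is connected in $\mathcal G_a$. It is also contained in $\{t:ta\notin Z\}$, so it has at most $K$ elements. Thus $W(a)$ is a $K$-cut of $E$, and Lemma~\ref{lem:cutbound} gives $|W(a)|\ge\kappa N$. Therefore $\int_A|W(a)|\,d\lambda(a)\ge\kappa N\cdot c/N=\kappa c$.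

\emph{Overlaps.} For $a\in A$ and $g\in E$ we have $g\in M(ga)$. So $g\in L(a)$ if and only if $h\in M(ga)$ for some $h\in E\setminus\{g\}$, that is, $u_h(ga)=u_{g^{-1}h}(a)<c/N$. Since $g^{-1}h\neq1$, this event is independent of $A=\{u_1<c/N\}$, and
\[
\int_A|L(a)|\,d\lambda(a)\le\sum_{g\in E}\ \sum_{h\in E\setminus\{g\}}\Big(\frac cN\Big)^2\le c^2 .
\]

\emph{The cut.} Substitute $\omega=ga$ and note that $M(\omega)=\{g\}$ already implies $g^{-1}\omega\in A$:
\[
\int_A|Z(a)|\,d\lambda(a)=\sum_{g\in E}\lambda\{a\in A:M(ga)=\{g\},\ ga\in Z\}=\sum_{g\in E}\lambda\{\omega\in Z:M(\omega)=\{g\}\}\le\lambda(Z).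
\]
The last step uses that the sets $\{M=\{g\}\}$ are disjoint; this is what discarding the overlaps buys. Altogether $\kappa c\le c^2+\lambda(Z)$, and $c(\kappa-c)=\kappa^2/4$.
\end{proof}

\subsection*{The limit action}

No single stage suffices: a class of $\mathcal S(\mathcal D^n)$ is a single point or lies in one tile, so it has at most $|E_n|$ points, and $\mathcal S(\mathcal D^n)$ is hyperfinite. Lemma~\ref{lem:stagecut} says only that it cannot be cut cheaply at scales $K\le n$. To have this at all scales at once, we record the edges and the label in a compact space that does not depend on $n$ and take a limit of the resulting measures. A third coordinate records the variables $v$, so that the limit keeps a Bernoulli factor.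

Let $C=\{0,1\}^F\times\Sigma\times\Sigma$, and let $\Gamma$ act on $C^\Gamma$ by $(\gamma z)(\delta)=z(\gamma^{-1}\delta)$. Write $z(1)=((d_s(z))_{s\in F},b(z),w(z))$; the maps $d_s,b,w$ are continuous. Let
\[
X=\{z\in C^\Gamma:\ b(stz)=b(tz)\text{ whenever }t\in\Gamma,\ s\in F\text{ and }d_s(tz)=1\}.
\]
This set is $\Gamma$-invariant, and it is closed, being the complement of the union over $t,s,k$ of the clopen sets $\{d_s(tz)=1,\ b(stz)_k\ne b(tz)_k\}$. So $X$ is compact and metrizable, with a basis of clopen sets. Let $D_s=\{z\in X:d_s(z)=1\}$, a clopen subset of $X$, let $\mathcal D=(D_s)_{s\in F}$, and put $\mathcal S=\mathcal S(\mathcal D)$. By the definition of $X$, the map $b$ is constant on each $\mathcal S$-class.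

Define Borel maps $\phi_n\colon\Omega\to C$ and $\pi_n\colon\Omega\to C^\Gamma$ by
\[
\phi_n(\omega)=\big((1_{D_s^n}(\omega))_{s\in F},\,b_n(\omega),\,v_1(\omega)\big),\qquad\pi_n(\omega)(\delta)=\phi_n(\delta^{-1}\omega).
\]
Then $\pi_n(\gamma\omega)(\delta)=\phi_n((\gamma^{-1}\delta)^{-1}\omega)=(\gamma\pi_n(\omega))(\delta)$, so $\pi_n$ is equivariant. Evaluating at $\delta=1$ gives $d_s\circ\pi_n=1_{D^n_s}$ and $b\circ\pi_n=b_n$. With Lemma~\ref{lem:stagelabel}, applied to the points $t\omega$, this shows $\pi_n(\Omega)\subseteq X$ and $\pi_n^{-1}(D_s)=D_s^n$.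

Let $\mu_n=(\pi_n)_*\lambda$, an invariant probability measure on $X$, and let $\mu$ be the weak-$*$ limit of a subsequence $(\mu_{n_k})$. Since $\Gamma$ acts by homeomorphisms, $\mu$ is invariant. Two facts are used below: $\mu_{n_k}(U)\to\mu(U)$ for clopen $U$, as $1_U$ is continuous; and every measurable set is approximated by clopen sets in the distance $\mu(A\triangle A')$, as the clopen sets form an algebra generating the Borel $\sigma$-algebra.

\begin{proof}[Proof of Proposition~\ref{prop:construct}]
\emph{$(X,\mu)$ is weakly contained in $\Omega$.} Let $Q$, $\zeta$ and $A_1,\dots,A_m\subseteq X$ be given. Choose clopen $A_i'$ with $\mu(A_i\triangle A_i')<\zeta/4$. Then $|\mu(\gamma A_i\cap A_j)-\mu(\gamma A'_i\cap A'_j)|\le\mu(A_i\triangle A_i')+\mu(A_j\triangle A_j')<\zeta/2$. For large $k$, the finitely many clopen sets $\gamma A'_i\cap A'_j$ with $\gamma\in Q$ satisfy $|\mu(\gamma A'_i\cap A'_j)-\mu_{n_k}(\gamma A'_i\cap A'_j)|<\zeta/2$. With $B_i=\pi_{n_k}^{-1}(A_i')$, equivariance gives $\mu_{n_k}(\gamma A_i'\cap A_j')=\lambda(\gamma B_i\cap B_j)$.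

\emph{Bernoulli factor and freeness.} The map $\Phi\colon X\to\Sigma^\Gamma$, $\Phi(z)_\delta=w(\delta^{-1}z)$, is continuous and equivariant, and $\Phi(\pi_n(\omega))_\delta=v_1(\delta^{-1}\omega)=v_\delta(\omega)$. So $\Phi_*\mu_n=\nu^\Gamma$ for all $n$, and $\Phi_*\mu=\nu^\Gamma$ by continuity. Pulling sets back by $\Phi$ shows that the shift on $(\Sigma^\Gamma,\nu^\Gamma)$, which is isomorphic to $[0,1]^\Gamma$, is weakly contained in $(X,\mu)$. If $\gamma z=z$ with $\gamma\neq1$, then $\Phi(z)_1=\Phi(z)_{\gamma^{-1}}$, an event of measure zero because $\nu$ has no atoms. So the action is free.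

\emph{The label.} We have $b_*\mu_n=(b_n)_*\lambda=\nu$ by Lemma~\ref{lem:stagelabel}, and $b$ is continuous, so $b_*\mu=\nu$. Hence the fibers of $b$ are null and $b$ is a label for $\mathcal S$.

\emph{$\mathcal S$ is not hyperfinite.} Suppose that it is, and let $\eta=\kappa^2/8$. Lemma~\ref{lem:hypcut} gives $K$ and a Borel $K$-cut $Z$ of $\mathcal D$ with $\mu(Z)<\eta$. The measures $\mu_{n_k}(Z)$ need not converge to $\mu(Z)$, so we replace $Z$ by a clopen set; a clopen approximation need not be a cut, so we then add the points where it fails. Choose a clopen $Z'$ so close to $Z$ that $\mu(Z')<\eta$ and $|\bar F^K|\,\mu(Z\setminus Z')<\eta$. By Lemma~\ref{lem:bad}(b), $\mu(\operatorname{Bad}_K(Z'))<\eta$. By (c) and (d), $Z''=Z'\cup\operatorname{Bad}_K(Z')$ is a clopen $K$-cut, and $\mu(Z'')<2\eta$. Now $K$ is fixed, and we choose $n=n_k\ge K$ with $\mu_n(Z'')<2\eta$. By (e), $\pi_n^{-1}(Z'')$ is a $K$-cut of $\mathcal D^n$, and its measure is less than $2\eta=\kappa^2/4$. This contradicts Lemma~\ref{lem:stagecut}.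

The last assertion is Lemma~\ref{lem:label}.
\end{proof}

\begin{remark}\label{rem:where}
In this section expansion of the sets $E_n$ is used only in the lower bound of Lemma~\ref{lem:stagecut}. For arbitrary finite nonempty sets $E_n$, any $F$ and any $c\in(0,1)$, the construction still gives a free action weakly equivalent to $[0,1]^\Gamma$ and a subrelation $\mathcal S$ with a label. If $\Gamma$ is exact, Theorem~\ref{thm:known} and Lemma~\ref{lem:label} force this $\mathcal S$ to be hyperfinite. Finiteness of the tiles is needed to place roots with density $c/|E_n|$, which is why the expansion of finite sets inside $\Gamma$ in Example~\ref{ex:tree} is of no use here.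
\end{remark}

\section{A nowhere hyperfinite subrelation}\label{sec:main}

The relation $\mathcal S$ of Proposition~\ref{prop:construct} has a hyperfinite part of positive measure. Indeed, points with no edge form singleton classes, and the clopen set $X\setminus\bigcup_s(D_s\cup sD_s)$ of such points has measure at least $1-c$, since $\lambda(Y)\le N\lambda(A)=c$ at each stage. To remove the hyperfinite part, we isolate the part $Z$ where $\mathcal S$ is nowhere hyperfinite and attach every other point to a point of $Z$ in its orbit. This requires that almost every orbit meet $Z$, which is where ergodicity is used.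

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Gamma$ be non-exact. By Theorem~\ref{thm:SE} it has small-set expansion; take $(X,\mu)$, $\mathcal S$ and the label $b$ from Proposition~\ref{prop:construct}. Since amenable groups are exact, $\Gamma$ is non-amenable, and the action is ergodic by Lemma~\ref{lem:gap}.

\emph{The maximal hyperfinite part.} Let $\mathcal H$ be the family of Borel $\mathcal S$-invariant sets on which $\mathcal S$ is hyperfinite; it contains $\emptyset$. It is closed under countable unions. Indeed, given $Y_1,Y_2,\dots\in\mathcal H$, the disjoint sets $Y_k'=Y_k\setminus\bigcup_{l<k}Y_l$ belong to $\mathcal H$. If $(\mathcal S_j^k)_j$ are finite relations exhausting $\mathcal S$ on a conull subset of $Y'_k$, then $\mathcal S_j=\bigsqcup_k\mathcal S^k_j$ are increasing Borel relations with finite classes, and they exhaust $\mathcal S$ on the union of these conull subsets, because $\mathcal S$ does not relate points of different $Y'_k$. Hence $\sup_{Y\in\mathcal H}\mu(Y)$ is attained by some $X_h\in\mathcal H$. Let $Z=X\setminus X_h$, a Borel $\mathcal S$-invariant set. Then $\mu(Z)>0$, as $\mathcal S$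 is not hyperfinite. By maximality of $\mu(X_h)$, the relation $\mathcal S$ is not hyperfinite on any measurable $\mathcal S$-invariant subset of $Z$ of positive measure.

\emph{Spreading $\mathcal S|_Z$ over $X$.} By ergodicity the invariant Borel set $\Gamma Z$ is conull, and we replace $X$ by it; the action remains free, ergodic and weakly equivalent to $[0,1]^\Gamma$. Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ with $\gamma_1=1$, and let $\theta(x)=\gamma_ix$ with $i$ minimal such that $\gamma_ix\in Z$. Then $\theta\colon X\to Z$ is Borel, $\theta(x)\in\Gamma x$, and $\theta$ is the identity on $Z$. Put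
\[
\mathcal S'=\{(x,y)\in X\times X:\ (\theta(x),\theta(y))\in\mathcal S\}.
\]
This is a Borel equivalence relation. It is contained in $\mathcal R$, since $x$, $\theta(x)$, $\theta(y)$, $y$ lie in one orbit when $(x,y)\in\mathcal S'$. Moreover $\mathcal S'|_Z=\mathcal S|_Z$, and $(x,\theta(x))\in\mathcal S'$ because $\theta\circ\theta=\theta$.

\emph{Nowhere ergodic.} The map $b\circ\theta$ is constant on $\mathcal S'$-classes, and its fiber over $\sigma$ lies in the null set $\Gamma\,b^{-1}(\sigma)$. So it is a label for $\mathcal S'$, and Lemma~\ref{lem:label} applies.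

\emph{Nowhere hyperfinite.} Let $W$ be measurable and $\mathcal S'$-invariant with $\mu(W)>0$. For $x\in W$ we have $\theta(x)\in W\cap Z$, so $W\subseteq\Gamma(W\cap Z)$ and $\mu(W\cap Z)>0$. The set $W\cap Z$ is $\mathcal S$-invariant: if $x\in W\cap Z$ and $(x,y)\in\mathcal S$, then $y\in Z$, so $(x,y)\in\mathcal S'$ and $y\in W$. If $\mathcal S'|_W$ were hyperfinite, then so would be its restriction $\mathcal S'|_{W\cap Z}=\mathcal S|_{W\cap Z}$, contrary to the choice of $Z$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BrownOzawa}
Brown and Ozawa, \emph{$C^*$-algebras and finite-dimensional approximations}.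

\bibitem{Fraczyk}
Miko{\l}aj Fr\k{a}czyk, \emph{Infinitesimal containment and sparse factors of iid}, arXiv:2512.09301 (2025).

\bibitem{Gromov}
Gromov, GAFA \textbf{13} (2003).

\bibitem{HigsonRoe}
Higson and Roe, J. reine angew. Math. \textbf{519} (2000).

\bibitem{Osajda}
Osajda, Acta Math. \textbf{225} (2020).

\bibitem{Ozawa}
Ozawa, C. R. Acad. Sci. Paris \textbf{330} (2000).

\end{thebibliography}
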